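\title{Hyperbolic graph braid groups on three strands and $3$-manifold groups}

\begin{abstract}
We determine which Gromov hyperbolic graph braid groups on three strands are fundamental groups of $3$-manifolds. The question reduces to the generalized $\Theta$-graphs $\Theta_m$, which consist of two vertices joined by $m$ edges. We show that $B_3(\Theta_m)$ is the fundamental group of a negatively curved complex of hexagons whose vertex links are the graphs $K_{m-1,m-1}$ with a perfect matching removed. For $m=3$ the group is free of rank $3$, for $m=4$ it is the surface group of genus $3$, and for $m=5$ it is the fundamental group of a compact hyperbolic $3$-manifold with totally geodesic boundary of genus $6$, glued from five truncated octahedra. For $m\ge 6$ the links contain $K_{3,3}$, and a large-scale form of this nonplanarity shows that $B_3(\Theta_m)$ is not even quasi-isometric to a finitely generated $3$-manifold group.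
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}

A \emph{graph} is a finite connected $1$-dimensional CW complex with at least one edge; loops and multiple edges are allowed. For $n\ge1$, the unordered configuration space of $n$ points on a graph $\Gamma$ is
\[
\mathrm{UConf}_n(\Gamma)=(\Gamma^n-\Delta)/S_n,\qquad \Delta=\{(x_1,\dots,x_n)\in\Gamma^n : x_i=x_j\text{ for some } i\ne j\},
\]
where $S_n$ permutes the coordinates, and the \emph{graph braid group} is $B_n(\Gamma)=\pi_1(\mathrm{UConf}_n(\Gamma))$. An element of $B_n(\Gamma)$ is a collision-free motion of $n$ indistinguishable points that returns them to their initial set of positions, taken up to deformation. On a segment nothing can happen: the configuration space is the convex set $\{0\le t_1<\dots<t_n\le1\}$. The group records how cycles and branch points of $\Gamma$ let the points move around each other. The space $\mathrm{UConf}_n(\Gamma)$ depends only on the topology of $\Gamma$. It is aspherical, and after a sufficient subdivision of $\Gamma$ it deformation retracts onto a compact locally CAT(0) cube complex; in particular $B_n(\Gamma)$ is finitely generated.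

The following families of graphs are considered up to subdivision.
\begin{itemize}
\item A \emph{tree} is a graph with no cycles.
\item A \emph{rose graph} is obtained by gluing finitely many circles and segments along a single common point.
\item A \emph{sun graph} is obtained from a circle by gluing finitely many segments to it, each by one endpoint.
\item For $m\ge2$, the \emph{generalized $\Theta$-graph} $\Theta_m$ is the suspension of $m$ points: two vertices joined by $m$ edges. A \emph{pulsar graph} built on $\Theta_m$ is obtained from $\Theta_m$ by gluing finitely many segments, each by one endpoint, to the two suspension vertices.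
\end{itemize}
We use three known results without proof; the first is due to Genevois.
\begin{itemize}
\item[(K1)] $B_3(\Gamma)$ is Gromov hyperbolic if and only if $\Gamma$ is a tree, a sun graph, a rose graph, or a pulsar graph.
\item[(K2)] If $\Gamma$ is a tree, a sun graph, or a rose graph, then $B_3(\Gamma)$ is free.
\item[(K3)] If $\Gamma$ is a pulsar graph built on $\Theta_m$, then $B_3(\Gamma)\cong B_3(\Theta_m)*\mathbb F$ with $\mathbb F$ free of finite rank.
\end{itemize}

A \emph{$3$-manifold group} is the fundamental group of a connected $3$-manifold, which need not be closed, compact or orientable, and may have boundary. Genevois asked: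
\begin{quote}
\emph{When are the hyperbolic graph braid groups on three strands fundamental groups of $3$-manifolds?}
\end{quote}
We take the question from Jain and Vo \cite{JV}, who settle it in part. The complete answer is as follows.

\begin{theorem}\label{thm:main}
Let $B_3(\Gamma)$ be Gromov hyperbolic. Then $B_3(\Gamma)$ is a $3$-manifold group if and only if $\Gamma$ is a tree, a sun graph, a rose graph, or a pulsar graph built on $\Theta_m$ with $m\le5$. Equivalently, the only exceptions are the pulsar graphs built on $\Theta_m$ with $m\ge6$, that is, the pulsar graphs with $b_1(\Gamma)=m-1\ge5$.
\end{theorem}

The groups $B_3(\Theta_m)$ can be described more precisely. Write $\mathbb F_k$ for the free group of rank $k$ and $\Sigma_g$ for the closed orientable surface of genus $g$.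

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item $B_3(\Theta_3)\cong\mathbb F_3$.
\item $B_3(\Theta_4)\cong\pi_1(\Sigma_3)$.
\item $B_3(\Theta_5)\cong\pi_1(M)$, where $M$ is a compact orientable hyperbolic $3$-manifold with connected totally geodesic boundary of genus $6$. This group is not the fundamental group of a $2$-manifold.
\item If $m\ge6$, then $B_3(\Theta_m)$ is not quasi-isometric to any finitely generated $3$-manifold group. If $\Gamma$ is a pulsar graph built on $\Theta_m$ with $m\ge6$, then no finite-index subgroup of $B_3(\Gamma)$ is a $3$-manifold group. But for every $m\ge3$ the group $B_3(\Theta_m)$ is the fundamental group of a compact aspherical $4$-manifold with boundary.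
\end{enumerate}
Hence the minimal dimension of an aspherical manifold with fundamental group $B_3(\Theta_m)$ is $2,2,3$ for $m=3,4,5$, and $4$ for all $m\ge6$.
\end{theorem}

\subsection*{Which answer to expect}

Four elementary facts about $3$-manifold groups are used throughout.
\begin{itemize}
\item[(M1)] A subgroup of a $3$-manifold group is a $3$-manifold group: take the covering space.
\item[(M2)] A free product of two $3$-manifold groups is a $3$-manifold group: take the connected sum along interior balls.
\item[(M3)] A free group of finite rank is a $3$-manifold group: take a ball or a handlebody.
\item[(M4)] The fundamental group of a connected manifold of dimension $d\le3$ is a $3$-manifold group: multiply by $\mathbb R^{3-d}$.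
\end{itemize}
Together with (K1)--(K3) they reduce the question to the groups $B_3(\Theta_m)$.

In Section~\ref{sec:model} we shrink $\mathrm{UConf}_3(\Theta_m)$ to a $2$-complex $Y_m$ with $m$ vertices, two edges (a red and a blue one) for each pair of vertices, and one hexagon for each triple. A finite $2$-complex can be thickened to a compact $4$-manifold by general position (Proposition~\ref{prop:four}), so $3$ is the largest dimension in which a manifold model is in doubt. In dimension $3$ there is a local condition. If a $2$-complex is a subcomplex of a triangulated $3$-manifold, then the link of each vertex embeds in a $2$-sphere, so it is a planar graph. The link of a vertex of $Y_m$ is the complete bipartite graph $K_{m-1,m-1}$ with a perfect matching removed: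
\begin{center}
\begin{tabular}{c|cccc}
$m$ & $3$ & $4$ & $5$ & $\ge6$\\ \hline
link & two disjoint edges & $6$-cycle & $1$-skeleton of the cube & contains a subdivided $K_{3,3}$
\end{tabular}
\end{center}
One therefore guesses that the answer changes between $m=5$ and $m=6$. Neither half of the guess follows from the table.

For $m=5$ the planar embeddings of the five links have to be matched along the edges and around the hexagons of $Y_5$. Section~\ref{sec:five} does this with five octahedra, the octahedron being the dual of the cube.

For $m\ge6$ the table speaks about one complex and not about the group: the cone on $K_{3,3}$ has a nonplanar link, yet its fundamental group is trivial. What makes the link an obstruction for the group is curvature. The complex $Y_m$ carries a locally CAT($-1$) metric (Section~\ref{sec:geometry}), and in the universal cover $\tilde Y_m$ the small cone over a link spreads out to an infinite cone on $K_{3,3}$ in which the cones over disjoint simplices diverge from each other. A $\mathbb Z_2$-equivariant cohomology argument shows that no continuous map from $\tilde Y_m$ to a contractible $3$-manifold has uniformly bounded fibers (Section~\ref{sec:obstruction}). If $B_3(\Theta_m)$ were a $3$-manifold group, such a map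 would exist (Section~\ref{sec:groups}). The two theorems are assembled in Section~\ref{sec:proofs}.

\subsection*{Conventions}
Manifolds are Hausdorff and second countable. A manifold with boundary is homotopy equivalent to its interior, by a collar, and $3$-manifolds can be triangulated. A connected space with a universal cover is \emph{aspherical} if that cover is contractible. Two aspherical spaces of the homotopy type of CW complexes with isomorphic fundamental groups are homotopy equivalent by a map inducing the given isomorphism. The edge set of $\Theta_m$ is $[m]=\{1,\dots,m\}$, and its two vertices are $v$ and $w$.

\section{A complex of hexagons}\label{sec:model}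

Let $m\ge3$.

\subsection*{Removing a subcomplex}

The space $\mathrm{UConf}_3(\Theta_m)$ is not compact, but it is the complement of a subcomplex in a compact complex, namely of the collisions in $\Theta_m^3/S_3$. Such a complement retracts onto a compact complex by pushing away from the subcomplex, as $(0,1]$ retracts onto $[\frac12,1]$.

A \emph{polyhedral complex} is a space glued from finitely many convex polytopes along faces by affine isomorphisms, in such a way that it is the disjoint union of its open cells. Different faces of one polytope may be glued to each other. Affine isomorphisms preserve barycenters, so the barycentric subdivisions of the polytopes fit together to the \emph{barycentric subdivision} of the complex. Its simplices correspond to the flags $F_0<\dots<F_k$ of faces of the polytopes, flags being identified when the gluing identifies them, and the vertices of such a simplex are the barycenters of the $F_i$.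

\begin{lemma}\label{lem:retract}
Let $Z$ be a polyhedral complex and $A$ a subcomplex. Then $Z-A$ deformation retracts onto the subcomplex $D(Z,A)$ of the barycentric subdivision that consists of the simplices all of whose vertices are barycenters of cells not in $A$.
\end{lemma}

\begin{proof}
Consider the simplex of a flag $F_0<\dots<F_k$. Since $A$ is closed under faces, the $F_i$ that lie in $A$ form an initial segment $F_0,\dots,F_j$, possibly empty. A point in the open simplex of a flag lies in the open cell of the top face of that flag. So a point of our simplex lies in $A$ exactly when its barycentric coordinates at $F_{j+1},\dots,F_k$ vanish. On the remaining points, multiply the first $j+1$ barycentric coordinates by $1-s$, for $s\in[0,1]$, and divide by the sum of all coordinates, which stays positive. This deformation stays outside $A$, fixes the face spanned by $F_{j+1},\dots,F_k$ and ends in it.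

The rule depends only on which cells lie in $A$, so the deformations agree on common faces and are compatible with the gluings. On each polytope minus the preimage of $A$ the deformation is continuous, being continuous on finitely many closed pieces. Since $Z-A$ is open, it carries the quotient topology from the polytopes minus the preimage of $A$, and this persists after multiplying by the compact interval $[0,1]$. So the deformation is continuous on $Z-A$.
\end{proof}

\subsection*{The cells of $\Theta_m^3/S_3$}

Parametrize each edge by $[0,1]$, with $0$ at $v$ and $1$ at $w$. A point of $\Theta_m^3/S_3$ is a multiset of three points. Its \emph{type} consists of the multiplicities at $v$ and at $w$ and, for each edge $e$, the sequence of multiplicities of the $k_e$ distinct points in the open edge, read from $v$ to $w$. To a type we assign the polytope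
\[
\prod_{e\in[m]}\{0\le t^e_1\le\dots\le t^e_{k_e}\le1\},
\]
a product of simplices. It maps to $\Theta_m^3/S_3$, and its interior maps bijectively onto the multisets of that type. A face is obtained by turning some inequalities into equalities. This merges points with each other or with $v$ or $w$, and forgetting the redundant coordinates identifies the face affinely with the polytope of the merged type. Gluing along these identifications gives a polyhedral complex with a continuous bijection onto $\Theta_m^3/S_3$, which is a homeomorphism because the source is compact and the target is Hausdorff. The image of $\Delta$ is the subcomplex of cells with some multiplicity at least $2$; we call it the \emph{diagonal}.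

A cell outside the diagonal is determined by which of $v,w$ are occupied and by the multiset of edges that carry the other points. We write multisets as words, so order is irrelevant and repetitions are allowed. The cells are
\begin{itemize}
\item $P_a$: points at $v$ and $w$, and one point in the edge $a$ (dimension $1$);
\item $V_{ab}$: a point at $v$, and points in the edges $a,b$ (dimension $2$);
\item $W_{ab}$: a point at $w$, and points in the edges $a,b$ (dimension $2$);
\item $O_{abc}$: points in the edges $a,b,c$ (dimension $3$).
\end{itemize}
A face lies outside the diagonal exactly when no two points merge: at most one point moves to $v$, at most one to $w$, neither to an occupied vertex, and no equality $t^e_i=t^e_{i+1}$ is imposed. Writing $\nu-e$ for the multiset $\nu$ with one copy of $e$ removed, the proper faces outside the diagonal are the following.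
\begin{itemize}
\item In $O_\nu$: the facet $t^e_1=0$, glued to $V_{\nu-e}$, for each $e$ occurring in $\nu$; the facet $t^f_{k_f}=1$, glued to $W_{\nu-f}$, for each $f$ occurring in $\nu$; and the edge $\{t^e_1=0,\ t^f_{k_f}=1\}$, glued to $P_{\nu-e-f}$, for each ordered pair $(e,f)$ such that the multiset $ef$ is contained in $\nu$.
\item In $V_\nu$: the side $t^f_{k_f}=1$, glued to $P_{\nu-f}$, for each $f$ occurring in $\nu$.
\item In $W_\nu$: the side $t^e_1=0$, glued to $P_{\nu-e}$, for each $e$ occurring in $\nu$.
\item In $P_a$: none.
\end{itemize}

\subsection*{The square complex $X_m$}

By Lemma~\ref{lem:retract}, $\mathrm{UConf}_3(\Theta_m)$ deformation retracts onto the complex of flags of these faces. We denote the barycenter of a cell by the same symbol as the cell. The maximal flags have length three. For each triple $(a,e,f)\in[m]^3$, the edge $\{t^e_1=0,\ t^f_{k_f}=1\}$ of $O_{aef}$ lies in exactly two of the listed facets, one glued to $V_{af}$ and one glued to $W_{ae}$. It gives two triangles, $P_aV_{af}O_{aef}$ and $P_aW_{ae}O_{aef}$, which share the segment from $P_a$ to $O_{aef}$, and this segment lies in no other triangle. We erase the segment and regard the union as a square $Q(a;e,f)$. It records two independent moves starting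 from $P_a$: the point at $v$ enters the edge $e$, and the point at $w$ enters the edge $f$. The retract is thus a square complex $X_m$ with
\begin{itemize}
\item vertices $P_a,\ V_{ab},\ W_{ab},\ O_{abc}$;
\item edges $P_aW_{ae},\ P_aV_{af},\ V_{ab}O_{abe},\ W_{ab}O_{abf}$, each determined by its endpoints;
\item squares $Q(a;e,f)$ with corners $P_a,\ W_{ae},\ O_{aef},\ V_{af}$, in this cyclic order,
\end{itemize}
where all indices range over $[m]$. The four corners of a square are of four different kinds, so squares are embedded. Comparing corners gives the squares that contain a given edge:
\begin{equation}\label{eq:incidence}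
\begin{aligned}
V_{ab}O_{abe}&:\ Q(a;e,b),\ Q(b;e,a); &\qquad P_aV_{af}&:\ Q(a;e,f),\ e\in[m];\\
W_{ab}O_{abf}&:\ Q(a;b,f),\ Q(b;a,f); & P_aW_{ae}&:\ Q(a;e,f),\ f\in[m].
\end{aligned}
\end{equation}

Two points in the same edge cannot pass each other, so the cells with a repeated index should carry no topology. We remove them by \emph{elementary collapses}: if an edge lies in exactly one square, or a vertex lies in exactly one edge and that edge lies in no square, then deleting the two open cells is a deformation retraction.

\emph{Round 1.} For all $a,e$, the edge $V_{aa}O_{aae}$ lies only in $Q(a;e,a)$; collapse these pairs. Now $V_{aa}$ lies only on $P_aV_{aa}$, whose squares $Q(a;e,a)$ are gone; collapse.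

\emph{Round 2.} For $f\ne a$, the edge $W_{aa}O_{aaf}$ lies only in $Q(a;a,f)$; collapse. The vertex $O_{aaa}$ had two edges. The edge $V_{aa}O_{aaa}$ is gone, and the only square $Q(a;a,a)$ of $W_{aa}O_{aaa}$ was removed in Round 1; collapse $O_{aaa}$ with $W_{aa}O_{aaa}$. Now $W_{aa}$ lies only on $P_aW_{aa}$, whose squares $Q(a;a,f)$ are gone; collapse. The remaining squares are the $Q(a;e,f)$ with $e\ne a$ and $f\ne a$.

\emph{Round 3.} Let $a\ne b$. Of the two squares $Q(a;a,b)$ and $Q(b;a,a)$ of the edge $V_{ab}O_{aab}$ only the second is left; collapse. The vertex $O_{aab}$ had four edges, leading to $V_{aa},W_{aa},V_{ab},W_{ab}$, and the first three are gone. The squares $Q(a;b,a)$ and $Q(b;a,a)$ of the fourth are gone too; collapse $O_{aab}$ with $W_{ab}O_{aab}$.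

What remains is the subcomplex $X_m'$ of all cells with pairwise distinct indices.

\subsection*{The complex $Y_m$}

The complex $X_m'$ is a subdivision of a much smaller one. For $a\ne b$, the path $P_aV_{ab}P_b$ will be called the \emph{red edge} between $P_a$ and $P_b$: the point at $v$ rests, the point at $w$ enters the edge $b$, and the point in the edge $a$ takes its place at $w$. The path $P_aW_{ab}P_b$ is the \emph{blue edge}, the same move at $v$.

Let $a,b,c$ be distinct. For $\{x,y,z\}=\{a,b,c\}$ the square $Q(z;x,y)$ contains the edges from $O_{abc}$ to $V_{yz}$ and to $W_{xz}$, and its corner opposite to $O_{abc}$ is $P_z$. By \eqref{eq:incidence} each of the six edges at $O_{abc}$ lies in two of these six squares. Starting from the edge to $V_{bc}$ we pass through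
\[
Q(c;a,b),\quad Q(a;c,b),\quad Q(b;c,a),\quad Q(c;b,a),\quad Q(a;b,c),\quad Q(b;a,c)
\]
and return. So the six squares form a disk $h_{abc}$ centered at $O_{abc}$ with embedded interior, whose boundary passes successively through
\[
V_{bc},\,P_c,\,W_{ac},\,P_a,\,V_{ab},\,P_b,\,W_{bc},\,P_c,\,V_{ac},\,P_a,\,W_{ab},\,P_b;
\]
see Figure~\ref{fig:hexagon}. The disk can be seen in the polytope of $O_{abc}$, which is the cube $[0,1]^3$. The diagonal contains the eight vertices of the cube and the six edges through $(0,0,0)$ or $(1,1,1)$, and the disk passes through the midpoints of the other six edges and the centers of the six facets. The edges $\{t^a=0,t^b=1\}$ and $\{t^a=1,t^b=0\}$ are both glued to the cell $P_c$, which is why $P_c$ occurs twice on the boundary.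

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.6]
\foreach \k/\x in {30/{V_{bc}},90/{W_{ac}},150/{V_{ab}},210/{W_{bc}},270/{V_{ac}},330/{W_{ab}}}
  {\draw[gray] (0,0)--(\k:1.04); \node at (\k:1.28) {$\x$};}
\draw[very thick,red] (0:1.2)--(60:1.2) (120:1.2)--(180:1.2) (240:1.2)--(300:1.2);
\draw[very thick,blue,dashed] (60:1.2)--(120:1.2) (180:1.2)--(240:1.2) (300:1.2)--(360:1.2);
\foreach \k/\x in {0/b,60/c,120/a,180/b,240/c,300/a}
  {\fill (\k:1.2) circle (0.035); \node at (\k:1.42) {$P_{\x}$};}
\node[fill=white,inner sep=1.5pt] at (0,0) {$O_{abc}$};
\end{tikzpicture}
\caption{The hexagon $h_{abc}$ of $Y_m$ as a union of six squares around $O_{abc}$. Red edges (through the vertices $V$) are solid, blue edges (through the vertices $W$) are dashed. Opposite corners are attached to the same vertex of $Y_m$, and opposite sides to the red and the blue edge joining the same pair of vertices.}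
\label{fig:hexagon}
\end{figure}

We have proved the following.

\begin{proposition}\label{prop:model}
Let $m\ge3$. Let $Y_m$ be the $2$-complex with vertices $P_1,\dots,P_m$, one red and one blue edge for each pair of vertices, and one hexagon $h_{abc}$ for each $3$-element subset $\{a,b,c\}$ of $[m]$, attached along
\begin{equation}\label{eq:hexagon}
b\xrightarrow{\ \mathrm{red}\ }c\xrightarrow{\ \mathrm{blue}\ }a\xrightarrow{\ \mathrm{red}\ }b\xrightarrow{\ \mathrm{blue}\ }c\xrightarrow{\ \mathrm{red}\ }a\xrightarrow{\ \mathrm{blue}\ }b .
\end{equation}
Then $\mathrm{UConf}_3(\Theta_m)$ is homotopy equivalent to $Y_m$, and so $B_3(\Theta_m)\cong\pi_1(Y_m)$.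
\end{proposition}

The loop \eqref{eq:hexagon} runs twice around the triangle $abc$ with alternating colors. Up to rotation and reflection of the hexagon it does not depend on the ordering of the triple. It traverses each of the six edges among $P_a,P_b,P_c$ exactly once, so each edge of $Y_m$ lies in $m-2$ hexagons, once in each. Counting cells,
\begin{equation}\label{eq:euler}
\chi(Y_m)=m-m(m-1)+\binom m3 .
\end{equation}

The \emph{link} $L_a$ of $P_a$ is the graph with a vertex for each edge of $Y_m$ at $P_a$ and an edge for each corner of a hexagon at $P_a$. Let $\rho_x$ and $\beta_x$, for $x\ne a$, be the vertices given by the red and the blue edge toward $P_x$. In \eqref{eq:hexagon} the two corners at $a$ are $\rho_b\beta_c$ and $\rho_c\beta_b$. Hence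
\begin{equation}\label{eq:link}
L_a\text{ has exactly one edge }\rho_x\beta_y\text{ for each ordered pair }x\ne y\text{ in }[m]-a,\text{ and no other edges.}
\end{equation}
This is $K_{m-1,m-1}$ without the matching $\{\rho_x\beta_x\}$.

\subsection*{Three and four edges}

\begin{proposition}\label{prop:small}
$\pi_1(Y_3)\cong\mathbb F_3$, and $Y_4$ is homeomorphic to $\Sigma_3$.
\end{proposition}

\begin{proof}
The complex $Y_3$ has three vertices, six edges and one hexagon, which traverses each edge once. Collapsing the hexagon from one edge leaves a connected graph with Euler characteristic $3-5=-2$, whose fundamental group is free of rank $3$.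

In $Y_4$ every edge lies in two hexagons. For $[4]-a=\{x,y,z\}$ the link $L_a$ is the $6$-cycle $\rho_x\beta_y\rho_z\beta_x\rho_y\beta_z$. So $Y_4$ is a closed connected surface, and $\chi(Y_4)=4-12+4=-4$. By \eqref{eq:hexagon}, an orientation of $h_{abc}$ is the same as a cyclic orientation of the triple $abc$, and all six sides are traversed in the direction of that cyclic orientation. Orient the four triples as the faces of the boundary of an oriented tetrahedron with vertex set $[4]$. Each pair lies in two triples, which induce opposite directions on it. Hence each red and each blue edge is traversed once in each direction, and $Y_4$ is orientable. Its genus $g$ satisfies $2-2g=-4$.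
\end{proof}

\section{Negative curvature}\label{sec:geometry}

Give each hexagon of $Y_m$ the metric of the regular right-angled hexagon in the hyperbolic plane, and give $Y_m$ and its universal cover $\tilde Y_m$ the induced length metrics. Right angles are the natural choice because the links \eqref{eq:link} are simple bipartite graphs, whose cycles have at least four edges. We recall the facts from \cite{BH} that we need.

\emph{Links.} The link of a point $p$ is the metric graph of directions at $p$; a corner of angle $\alpha$ contributes an edge of length $\alpha$. Let $d_L\in[0,\infty]$ be its length metric. A small ball about $p$ is isometric to a ball about the apex in the hyperbolic cone over the link, in which the points at distances $t,t'$ from the apex in directions $u,u'$ have distance $d$ given by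
\begin{equation}\label{eq:cone}
\cosh d=\cosh t\cosh t'-\sinh t\sinh t'\cos\min(\pi,d_L(u,u')).
\end{equation}
In particular geodesics from $p$ start radially, the angle between two of them is $\min(\pi,d_L)$ of their directions, and two radial segments combine to a geodesic through $p$ if their directions are at distance at least $\pi$.

\emph{The link condition} \cite[II.5]{BH}. A compact complex of hyperbolic polygons is locally CAT($-1$) if every injective loop in every link has length at least $2\pi$. Its universal cover is then CAT($-1$), hence CAT(0) and contractible, and its fundamental group is Gromov hyperbolic.

\emph{CAT(0) spaces.} Any two points $p,q$ are joined by a unique geodesic $[p,q]$, and local geodesics are geodesics. If the angle at $y$ between $[y,p]$ and $[y,q]$ is $\gamma$, then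
\begin{equation}\label{eq:cosines}
d(p,q)^2\ge d(y,p)^2+d(y,q)^2-2\,d(y,p)\,d(y,q)\cos\gamma .
\end{equation}

\emph{Local isometries} \cite[II.4.14]{BH}. Let $Y'\to Y$ be a map of complete connected length spaces that is locally an isometric embedding, with $Y$ locally CAT(0). Then it is injective on fundamental groups, and every lift to the universal covers is an isometric embedding.

Recall also that the \emph{cohomological dimension} $\operatorname{cd}G$ of a group $G$ is the minimal length of a projective resolution of $\mathbb Z$ over $\mathbb ZG$. If $G$ is the fundamental group of an aspherical $n$-dimensional CW complex, then $\operatorname{cd}G\le n$. Subgroups have $\operatorname{cd}H\le\operatorname{cd}G$, a group with $\operatorname{cd}G<\infty$ is torsion-free, and $H_k(G;\mathbb Z)=0$ for $k>\operatorname{cd}G$.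

\begin{proposition}\label{prop:cat}
For $m\ge3$ the complex $Y_m$ is locally CAT($-1$). Hence $\tilde Y_m$ is CAT(0) and contractible, and $\pi_1(Y_m)$ is a torsion-free hyperbolic group with $\operatorname{cd}\pi_1(Y_m)\le2$.
\end{proposition}

\begin{proof}
The link of $P_a$ is $L_a$ with edges of length $\pi/2$, and an injective loop in it has at least four edges. The link of an interior point of an edge consists of two poles joined by $m-2$ arcs of length $\pi$, and an injective loop in it consists of two arcs. The link of an interior point of a hexagon is a circle of length $2\pi$.
\end{proof}

The surfaces $Y_4$ sit inside $Y_m$ in many ways. The next lemma says that they lift to convex planes in $\tilde Y_m$; these planes are the building material of Section~\ref{sec:obstruction}.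

\begin{lemma}\label{lem:convex}
For $S\subset[m]$ with $|S|\ge3$, let $Y_S\cong Y_{|S|}$ be the subcomplex of $Y_m$ of all cells with indices in $S$. Then $\pi_1(Y_S)\to\pi_1(Y_m)$ is injective, and every lift $\tilde Y_S\to\tilde Y_m$ is an isometric embedding with closed convex image.
\end{lemma}

\begin{proof}
We show that the inclusion is locally an isometric embedding. Let $p\in Y_S$, and let $L'\subset L$ be its links in $Y_S$ and in $Y_m$. By \eqref{eq:cone} it suffices to show that $\min(\pi,d_{L'})=\min(\pi,d_L)$ on $L'$. Since $d_{L'}\ge d_L$, it suffices to show that a geodesic of $L$ of length less than $\pi$ with endpoints in $L'$ stays in $L'$. If it does not, it contains an excursion outside $L'$, which starts and ends at two distinct vertices of the subgraph $L'$.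

If $p=P_a$, then $L'$ is spanned by the $\rho_x,\beta_x$ with $x\in S-a$, and by \eqref{eq:link} it contains every edge of $L$ between two of its vertices. So the excursion has at least two edges and length at least $\pi$, a contradiction. If $p$ is an interior point of an edge, the excursion runs from pole to pole and has length $\pi$, again a contradiction. If $p$ is an interior point of a hexagon, then $L'=L$.

The image of a lift is complete, hence closed. It contains a geodesic between any two of its points, and geodesics in $\tilde Y_m$ are unique, so it is convex.
\end{proof}

In particular $B_3(\Theta_m)$ is a subgroup of $B_3(\Theta_{m+1})$ for $m\ge3$. By (M1), once the property of being a $3$-manifold group fails for some $m\ge3$, it fails for all larger $m$.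

\section{Five edges: a manifold made of octahedra}\label{sec:five}

\subsection*{The octahedra}

Let $E=[5]$. We look for a $3$-manifold that deformation retracts onto $Y_5$. The link $L_a$ is the $1$-skeleton of a cube: place the four $\rho_x$ at the vertices of $\{0,1\}^3$ with even coordinate sum and $\beta_x$ at the antipode of $\rho_x$; each even vertex is adjacent to the three odd vertices other than its antipode. The six squares of this cube are the $4$-cycles $\rho_x\beta_z\rho_y\beta_w$ with $E-a=\{x,y,z,w\}$, so they are indexed by the $2$-subsets $A=\{x,y\}$ of $E-a$. A neighborhood of $P_a$ in the manifold should be a ball in which $Y_5$ is the cone over $L_a$. It is convenient to draw on its boundary not the cube but the dual octahedron, which has a face for each edge of $Y_5$ at $P_a$, an edge for each hexagon corner, and a vertex for each square of the cube.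

So let $\mathcal O_a$, for $a\in E$, be a regular solid octahedron whose vertices are labeled by the six $2$-subsets $A\subset E-a$, complementary subsets being antipodal. A face has one vertex from each antipodal pair, so the eight faces are
\[
F_a(\rho,x)=\{A: x\in A\},\qquad F_a(\beta,x)=\{A: x\notin A\}\qquad(x\in E-a).
\]
An edge joins two non-antipodal vertices, that is, two subsets with one common element $x$ whose union misses one element $y$. So the twelve edges are
\[
\varepsilon_a(x,y)=F_a(\rho,x)\cap F_a(\beta,y)\qquad(x\ne y),
\]
matching the edges $\rho_x\beta_y$ of $L_a$. With $\{z,w\}=E-\{a,x,y\}$, the endpoints of $\varepsilon_a(x,y)$ are $\{x,z\}$, its \emph{$z$-end}, and $\{x,w\}$, its \emph{$w$-end}.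

\subsection*{The gluing}

The red edge between $P_a$ and $P_x$ is dual to $F_a(\rho,x)$ and to $F_x(\rho,a)$, so these faces are to be glued. The side $\varepsilon_a(x,y)$ of the first and the side $\varepsilon_x(a,y)$ of the second both belong to the hexagon $h_{axy}$, so they have to be matched. Since the faces are triangles, every bijection of sides is induced by a unique affine map. The same holds for blue edges, and the maps are
\[
F_a(\rho,x)\to F_x(\rho,a),\ \ \{x,y\}\mapsto\{a,y\};\qquad F_a(\beta,x)\to F_x(\beta,a),\ \ A\mapsto A .
\]
Exchanging $a$ and $x$ gives the inverse maps, so these are $20$ face pairings. The red pairing of $F_a(\rho,x)$ sends the endpoints $\{x,z\},\{x,w\}$ of $\varepsilon_a(x,y)$ to $\{a,z\},\{a,w\}$, the endpoints of $\varepsilon_x(a,y)$. The blue pairing of $F_a(\beta,y)$ sends them to the vertices $\{x,z\},\{x,w\}$ of $\mathcal O_y$, the endpoints of $\varepsilon_y(x,a)$. Both send $z$-ends to $z$-ends and $w$-ends to $w$-ends. Alternating the two pairings gives the cycle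
\begin{equation}\label{eq:cycle}
\begin{aligned}
\varepsilon_a(x,y)&\xrightarrow{\ \mathrm{red}\ }\varepsilon_x(a,y)\xrightarrow{\ \mathrm{blue}\ }\varepsilon_y(a,x)\xrightarrow{\ \mathrm{red}\ }\varepsilon_a(y,x)\\
&\xrightarrow{\ \mathrm{blue}\ }\varepsilon_x(y,a)\xrightarrow{\ \mathrm{red}\ }\varepsilon_y(x,a)\xrightarrow{\ \mathrm{blue}\ }\varepsilon_a(x,y).
\end{aligned}
\end{equation}
Thus the $60$ edges fall into ten classes of six, one class for each triple $\{a,x,y\}$, and the composition of the maps along \eqref{eq:cycle} is the identity of $\varepsilon_a(x,y)$, since it is affine and fixes both ends. Let $Z$ be the resulting polyhedral complex and let $Z^\circ$ be $Z$ with its vertices removed.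

\begin{proposition}\label{prop:five}
The space $Z^\circ$ is an orientable $3$-manifold without boundary that deformation retracts onto a copy of $Y_5$. In particular $Z^\circ$ is aspherical and $B_3(\Theta_5)\cong\pi_1(Z^\circ)$ is a $3$-manifold group.
\end{proposition}

\begin{proof}
\emph{Manifold points.} Interior points of octahedra have ball neighborhoods, and an interior point of a face has a neighborhood made of two half-balls. A point of an open edge class has six representatives. The link of each in its octahedron is a bigon whose corners point toward the $z$-end and the $w$-end. The six bigons are glued cyclically along their sides with corners matched, which gives a $2$-sphere, and a neighborhood of the point is the cone over this sphere. (Had the cycle \eqref{eq:cycle} returned with the ends exchanged, the link of the midpoint would have been a bigon with its sides glued so as to exchange the corners, that is, a projective plane.)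

\emph{The retract.} By Lemma~\ref{lem:retract}, with $A$ the set of vertices, $Z^\circ$ deformation retracts onto the complex $D$ of flags of edges, faces and octahedra. Let $P_a$ be the barycenter of $\mathcal O_a$. The barycenter of the face $F_a(\rho,x)\sim F_x(\rho,a)$ is joined to $P_a$ and to $P_x$, which gives a red edge for each pair, and the faces $F_a(\beta,x)\sim F_x(\beta,a)$ give a blue edge for each pair. The class of the triple $\{a,x,y\}$ has six edges, each in two faces of its octahedron. This gives twelve triangles, which form the cone from the barycenter of the class over the cycle of the six octahedra and six faces around it. By \eqref{eq:cycle} this disk is attached along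
\[
a\xrightarrow{\ \mathrm{red}\ }x\xrightarrow{\ \mathrm{blue}\ }y\xrightarrow{\ \mathrm{red}\ }a\xrightarrow{\ \mathrm{blue}\ }x\xrightarrow{\ \mathrm{red}\ }y\xrightarrow{\ \mathrm{blue}\ }a ,
\]
which is \eqref{eq:hexagon}. Hence $D\cong Y_5$, and $Y_5$ is aspherical by Proposition~\ref{prop:cat}.

\emph{Orientability.} Center $\mathcal O_a$ at the origin of $\mathbb R^3$, so that the vertices of a face form a basis. For an ordering $(x,y,z,w)$ of $E-a$ consider the basis
\[
\mathbf e(x,y,z,w)=(\{x,y\},\{x,z\},\{x,w\}).
\]
Permutations of $E-a$ preserve complements, so they act linearly on $\mathcal O_a$. In the basis $(e_1,e_2,e_3)=\mathbf e(x,y,z,w)$ the transposition $(x\,y)$ acts by $e_1\mapsto e_1$, $e_2\mapsto\{y,z\}=-e_3$, $e_3\mapsto\{y,w\}=-e_2$, with determinant $-1$. Here $x,y$ are arbitrary, so every permutation acts with determinant equal to its sign. Therefore $\mathcal O_a$ can be oriented so that $\mathbf e(x,y,z,w)$ is a positive basis if and only if $(a,x,y,z,w)$ is an even permutation of $(1,\dots,5)$. An ordered triple of vertices of a face gives the boundary orientation of that face if and only if it is a positive basis. The red pairing sends the basis $\mathbf e(x,y,z,w)$ of $\mathcal O_a$ to the basis $\mathbf e(a,y,z,w)$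 of $\mathcal O_x$. The blue pairing sends $(\{z,w\},\{y,w\},\{y,z\})$, which is $-\mathbf e(x,y,z,w)$ in $\mathcal O_a$, to the same triple of subsets in $\mathcal O_x$, which is $-\mathbf e(a,y,z,w)$. The permutations $(a,x,y,z,w)$ and $(x,a,y,z,w)$ have opposite signs, so in both cases one basis is positive and the other is negative. Every pairing reverses boundary orientations, so the orientations of the octahedra fit together.
\end{proof}

\subsection*{The hyperbolic structure}

Six octahedra meet around each edge class, so we want a hyperbolic octahedron with all dihedral angles $\pi/3$. We use the Klein model: $\mathbb H^3$ is the open unit ball in $\mathbb R^3$, hyperbolic planes are the intersections of the ball with affine planes, and orthogonal matrices act as isometries. With the Lorentz form $\langle(n;c),(n';c')\rangle=n\cdot n'-cc'$ on $\mathbb R^3\times\mathbb R$, the half-space $\{p: n\cdot p\le c\}$ has outward normal $\nu=(n;c)$, and two half-spaces whose planes meet in the ball have dihedral angle $\theta$ with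
\[
\cos\theta=-\langle\nu,\nu'\rangle\big/\sqrt{\langle\nu,\nu\rangle\langle\nu',\nu'\rangle}.
\]
For the octahedron $\mathcal O=\{|x_1|+|x_2|+|x_3|\le s\}$, two adjacent faces have normals such as $(1,1,1;s)$ and $(1,1,-1;s)$, with $\langle\nu,\nu\rangle=3-s^2$ and $\langle\nu,\nu'\rangle=1-s^2$. So $\cos\theta=(s^2-1)/(3-s^2)$, and $\theta=\pi/3$ forces $s^2=5/3$. Then $s>1$: the vertices lie outside the ball and have to be cut off. The plane $x_1=1/s$ has normal $(s,0,0;1)$, and $\langle(s,0,0;1),(1,\pm1,\pm1;s)\rangle=s-s=0$, so it is orthogonal to the four faces at the vertex $(s,0,0)$. Put
\[
\mathcal P=\{|x_1|+|x_2|+|x_3|\le s,\ \ |x_1|,|x_2|,|x_3|\le 1/s\},\qquad s^2=5/3 .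
\]
Since $s^2<2$ we have $s/2<1/s$, so no point of $\mathcal O$ has two coordinates of absolute value at least $1/s$, and the six truncation faces are disjoint quadrilaterals. The vertices of $\mathcal P$ are the images of $(1/s,\,s-1/s,\,0)$ under signed permutations of coordinates, and their squared norm is $2/s^2+s^2-2=\frac65+\frac53-2=\frac{13}{15}<1$. So $\mathcal P$ is a compact hyperbolic polyhedron with eight hexagonal and six quadrilateral faces, with dihedral angle $\pi/3$ between adjacent hexagonal faces and $\pi/2$ between a hexagonal and an adjacent quadrilateral face.

\begin{proposition}\label{prop:hyperbolic}
There is a compact orientable hyperbolic $3$-manifold $M$ with connected totally geodesic boundary of genus $6$ whose interior is homeomorphic to $Z^\circ$.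
\end{proposition}

\begin{proof}
Identify each $\mathcal O_a$ with $\mathcal O$. The group $\mathrm{Sym}(\mathcal O)$ of signed permutation matrices preserves $\mathcal P$, acts by hyperbolic isometries, is transitive on the faces of $\mathcal O$, and the stabilizer of a face induces all permutations of its vertices. So each face pairing is the restriction of an element of $\mathrm{Sym}(\mathcal O)$, and it restricts to an isometry between hexagonal faces of $\mathcal P$. Let $M$ be obtained from five copies of $\mathcal P$ by these isometries.

We check that every point of $M$ has a neighborhood isometric to a ball or a half-ball in $\mathbb H^3$. Interior points of $\mathcal P$ and of quadrilaterals have such a neighborhood already in $\mathcal P$. At an interior point of a hexagonal face two half-balls form a ball. At an interior point of an edge between two hexagonal faces, six wedges of angle $\pi/3$ are glued cyclically and the edges are matched pointwise by \eqref{eq:cycle}, so they form a ball. At an interior point of an edge between a hexagon and a quadrilateral, two wedges of angle $\pi/2$ form a half-ball. At a vertex of $\mathcal P$, the quadrilateral is orthogonal to both hexagons, so six halved wedges of angle $\pi/3$ form a half-ball.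 Hence $M$ is a compact hyperbolic $3$-manifold whose boundary, the union of the quadrilaterals, is totally geodesic.

\emph{The interior.} Fix $t_0$ with $s/2<t_0<1/s$. The six pyramids cut from $\mathcal O$ by $\pm x_i\ge t_0$ are disjoint. In the pyramid $x_1\ge t_0$ with its apex removed, move each point along its ray through the apex, changing $x_1$ by the affine bijection $[t_0,s)\to[t_0,1/s)$. Do the same in the other pyramids and use the identity elsewhere. This is a homeomorphism from $\mathcal O$ minus its vertices onto $\mathcal P$ minus its quadrilaterals. It preserves faces and edges, and it commutes with $\mathrm{Sym}(\mathcal O)$, hence with the pairings. So $Z^\circ\cong M-\partial M$, and $M$ and $\partial M$ are orientable by Proposition~\ref{prop:five}.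

\emph{The boundary.} The surface $\partial M$ has $5\cdot6=30$ quadrilaterals, $3\cdot20=60$ edges (three on each of the $20$ glued hexagons) and $2\cdot10=20$ vertices (the two ends of each edge class). So $\chi(\partial M)=20-60+30=-10$. The quadrilateral at the vertex $A$ of $\mathcal O_a$ corresponds to the ordered partition $(a\,|\,A\,|\,A^c)$ of $E$, where $A^c=E-a-A$. Its four sides lie in the faces $F_a(\rho,x)$ with $x\in A$ and $F_a(\beta,x)$ with $x\in A^c$. By the formulas for the pairings, the neighbor across such a side is the partition obtained by exchanging $a$ with $x$. Write a partition as an arrangement of $E$ in five positions, the first holding the singleton. The moves exchange the content of the first position with that of any other position, and these four transpositions generate the symmetric group of the positions. So any two quadrilaterals are joined by a chain of neighbors. Thus $\partial M$ is connected, and its genus $g$ satisfies $2-2g=-10$.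
\end{proof}

As a check, $\chi(M)=\frac12\chi(\partial M)=-5$ agrees with $\chi(Y_5)=5-20+10$ from \eqref{eq:euler}.

\begin{lemma}\label{lem:notsurface}
The group $\pi_1(Y_5)$ is not the fundamental group of a $2$-manifold.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:convex} and Proposition~\ref{prop:small}, $\pi_1(Y_5)$ contains $\pi_1(\Sigma_3)$, which is not free because $H_2(\pi_1(\Sigma_3);\mathbb Z)=\mathbb Z$. Suppose that $\pi_1(Y_5)=\pi_1(\Sigma)$ for a connected $2$-manifold $\Sigma$, and let $\Sigma'\to\Sigma$ be the cover with fundamental group $\pi_1(\Sigma_3)$. A connected $2$-manifold that is not closed has free fundamental group, so $\Sigma'$ is closed and the cover has finite degree $d$. The $d$-fold cover of $Y_5$ that belongs to this subgroup is aspherical, hence homotopy equivalent to $\Sigma_3$. This gives $-4=d\,\chi(Y_5)=-5d$, which is impossible.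
\end{proof}

\section{Six or more edges: the obstruction}\label{sec:obstruction}

This section proves the statement on which the negative results rest. No group acts in it, and the map $f$ is only assumed to be continuous.

\begin{proposition}\label{prop:fibers}
Let $m\ge6$, let $N$ be a contractible $3$-manifold without boundary, and let $f:\tilde Y_m\to N$ be continuous. Then for every $R>0$ there are $p,q\in\tilde Y_m$ with $f(p)=f(q)$ and $d(p,q)\ge R$.
\end{proposition}

\subsection*{A model case: the tripod and the line}

The argument is visible two dimensions lower.

\begin{example}\label{ex:tripod}
Let $\tau$ be the union of three rays glued at their origins $o$, with the length metric, and let $(i,t)$ be the point at distance $t$ from $o$ on the $i$th ray. Let $f:\tau\to\mathbb R$ be continuous and $R>0$. We claim that $f(p)=f(q)$ for some $p,q$ with $d(p,q)=R$. For $i\ne j$ consider the arc of pairs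
\[
\big((i,sR),\,(j,s'R)\big),\qquad s,s'\ge0,\quad s+s'=1,
\]
all at distance $R$. It runs from $A_i=((i,R),o)$ to $A'_j=(o,(j,R))$. The six arcs form the hexagon $A_1A_2'A_3A_1'A_2A_3'$, and swapping $p$ and $q$ is the antipodal map of this hexagon. The function $f(p)-f(q)$ on the hexagon is continuous and changes sign under the swap, so it vanishes somewhere.
\end{example}

The tripod is the cone on three points. In Proposition~\ref{prop:fibers} its role is played by a cone on $K_{3,3}$, which is the join of two sets of three points. The hexagon becomes the join of two hexagons, a $3$-sphere. The intermediate value theorem becomes the statement that $S^3$ has no equivariant map to the space of pairs of distinct points of $N$. The three lemmas below establish these three points in turn.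

\subsection*{A cone on $K_{3,3}$ in $\tilde Y_m$}

Write $\tilde Y=\tilde Y_m$. Fix $a\in[m]$ and a lift $y_0$ of $P_a$, with link $L=L_a$. For $p\ne y_0$ let $\log p\in L$ be the direction of $[y_0,p]$ at $y_0$.

Since $m\ge6$, the set $[m]-a$ has at least five elements; call five of them $1,\dots,5$. Let $K\subset L$ be the subgraph that consists of the eight edges
\[
\rho_i\beta_4,\ \ \rho_i\beta_5\quad(i=1,2,3),\qquad\rho_2\beta_1,\ \ \rho_3\beta_1
\]
and the path $\rho_1\beta_2\rho_4\beta_1$, which replaces the missing edge $\rho_1\beta_1$. All of these are edges of $L$ by \eqref{eq:link}, and the inner vertices $\beta_2,\rho_4$ of the path are not used elsewhere. So $K$ is a subdivision of $K_{3,3}$ with branch vertices $A_i=\rho_i$ $(i=1,2,3)$ and $B_1=\beta_4$, $B_2=\beta_5$, $B_3=\beta_1$. We identify $K$ with $K_{3,3}$ as a topological space, and by a \emph{simplex of $K$} we mean a branch vertex or one of the nine closed arcs $A_iB_j$. Each simplex is a subgraph of $L$. For a compact space $X$ let $C(X)=X\times[0,\infty)/X\times\{0\}$ be the open cone.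

\begin{lemma}\label{lem:cone}
There is a continuous map $\varphi:C(K)\to\tilde Y$ with $\varphi(x,0)=y_0$ such that for every $R>0$ there is $T>0$ with
\begin{equation}\label{eq:diverge}
d\big(\varphi(x,sT),\varphi(y,s'T)\big)\ge R
\end{equation}
whenever $x,y$ lie in disjoint simplices of $K$ and $s,s'\ge0$, $s+s'=1$.
\end{lemma}

In the hyperbolic plane one would send $(x,t)$ to the point at time $t$ on the geodesic ray in the direction $x$. In $\tilde Y$ this ray is not unique. Already in $\tilde Y_4$ the links of vertices have length $3\pi$, so a geodesic that arrives at a vertex can be continued in a whole arc of directions of length $\pi$. We therefore choose rays only for the vertices of $L$, and fill the sector between two adjacent rays inside a convex plane. The map $\varphi$ need not be injective; what we control is $\log\varphi$.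

\begin{proof}
\emph{Rays.} For $u=\rho_x$ let $c_u:[0,\infty)\to\tilde Y$ be the unit-speed lift, starting at $y_0$, of the path that goes from $P_a$ to $P_x$ along the red edge, back along the blue edge, and so on periodically. For $u=\beta_x$ start with the blue edge instead. At an interior point of an edge the backward and forward directions are the two poles of the link, at distance $\pi$. At a vertex they are $\rho_t$ and $\beta_t$ for some $t$. These lie on opposite sides of the bipartite link and are not adjacent, so their distance is at least $3\pi/2$. Hence $c_u$ is a local geodesic, and so a geodesic ray, with initial direction $u$.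

\emph{Sectors.} Let $\sigma=\rho_x\beta_y$ be an edge of $L$. Choose $z\notin\{a,x,y\}$, put $S=\{a,x,y,z\}$, and let $\Pi$ be the image of the lift $\tilde Y_S\to\tilde Y$ that contains $y_0$. By Lemma~\ref{lem:convex} and Proposition~\ref{prop:small}, $\Pi$ is closed, convex and homeomorphic to the universal cover $\mathbb R^2$ of $\Sigma_3$. It contains $c_{\rho_x}$ and $c_{\beta_y}$, which are lifts from $y_0$ of paths in $Y_S$. If these rays had a common point other than $y_0$, uniqueness of geodesics would give them the same initial direction. So they meet only at $y_0$, and since $d(y_0,c_u(t))=t$, their union $\ell$ is a properly embedded line in $\Pi$. Adding the point at infinity turns $\ell$ into a simple closed curve in $S^2$. By the Schoenflies theorem, $\Pi-\ell$ has two components, each with frontier $\ell$, and the closure of each is homeomorphic to a closed half-plane with boundary $\ell$.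

In a small ball about $y_0$, the plane $\Pi$ is the cone over a $6$-cycle in $L$ that contains $\sigma$, and $\ell$ consists of the radii in the directions $\rho_x$ and $\beta_y$. These radii cut the ball into two connected open sectors, one over the interior of $\sigma$ and one over the interior of the complementary arc. Both components of $\Pi-\ell$ accumulate at $y_0$, so each contains exactly one of the sectors. Let $U$ be the component that contains the sector over the complementary arc, and let $D_\sigma=\Pi-U$ be the closure of the other.

We claim that $\log p\in\sigma$ for all $p\in D_\sigma-\{y_0\}$. The geodesic $[y_0,p]$ lies in $\Pi$ by convexity. If its direction is not in $\sigma$, it enters $U$ immediately after $y_0$. As $p\notin U$, it later meets the frontier $\ell$ of $U$ at a point $q\ne y_0$. By uniqueness $[y_0,q]$ is an initial segment of one of the two rays, so the direction of $[y_0,p]$ is $\rho_x$ or $\beta_y$. Both lie in $\sigma$, a contradiction.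

\emph{The map.} In polar coordinates $C(\sigma)$ is a closed half-plane whose boundary is the union of the rays over the endpoints of $\sigma$. A homeomorphism between the boundary lines of two closed half-planes extends to the half-planes: identify both with $\mathbb R\times[0,\infty)$ and take the product with the identity. So there is a homeomorphism $\varphi_\sigma:C(\sigma)\to D_\sigma$ with $\varphi_\sigma(u,t)=c_u(t)$ for both endpoints $u$ of $\sigma$. The maps $\varphi_\sigma$, for the eleven edges $\sigma$ of $L$ in $K$, agree over common vertices and define a continuous map $\varphi:C(K)\to\tilde Y$ with $\varphi(x,0)=y_0$. For $t>0$ we have $\varphi(x,t)\ne y_0$, and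
\begin{equation}\label{eq:log}
\log\varphi(x,t)\in\sigma\quad\text{whenever $\sigma$ is a simplex of $K$ and }x\in\sigma .
\end{equation}
For an arc this follows from the claim, applied to an edge of $L$ in the arc that contains $x$. For a branch vertex $u$ it holds because $\varphi(u,t)=c_u(t)$.

\emph{Divergence.} Let $x\in\sigma$ and $y\in\sigma'$ with $\sigma,\sigma'$ disjoint simplices of $K$. A path in $L$ from $\sigma$ to $\sigma'$ leaves $\sigma$ at a vertex of $L$ and enters $\sigma'$ at a different vertex, so it contains a full edge, and $d_L(\sigma,\sigma')\ge\pi/2$. By \eqref{eq:log}, for $t,t'>0$ the angle at $y_0$ between the geodesics to $p=\varphi(x,t)$ and $q=\varphi(y,t')$ is at least $\pi/2$. Then \eqref{eq:cosines} gives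
\[
d(p,q)\ge\max\{d(y_0,p),\,d(y_0,q)\},
\]
and this also holds if $t=0$ or $t'=0$, when one of the points is $y_0$. Let $R>0$. The closed ball of radius $R$ about $y_0$ is compact, as it meets finitely many cells. Each $D_\sigma$ is closed in $\tilde Y$, so the preimage of the ball under each $\varphi_\sigma$ is compact. Hence there is $T_0$ with $d(y_0,\varphi(x,t))\ge R$ for all $x\in K$ and $t\ge T_0$. Take $T=2T_0$. If $s+s'=1$, then $sT\ge T_0$ or $s'T\ge T_0$, and \eqref{eq:diverge} follows.
\end{proof}

\subsection*{The deleted join}

The pairs of points in \eqref{eq:diverge} are parametrized by triples $(x,y,s)$, where $x$ is irrelevant if $s=0$ and $y$ is irrelevant if $s'=0$. This is the description of a subspace of a join. Points of $K*K$ are formal sums $sx\oplus s'y$ with $x,y\in K$, $s,s'\ge0$, $s+s'=1$, independent of $x$ if $s=0$ and of $y$ if $s'=0$. The \emph{deleted join} $J\subset K*K$ is the subspace of sums with $x,y$ in disjoint simplices of $K$. The \emph{swap} $sx\oplus s'y\mapsto s'y\oplus sx$ preserves $J$.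

\begin{lemma}\label{lem:join}
There is a homeomorphism $J\cong S^3$ that takes the swap to the antipodal map.
\end{lemma}

\begin{proof}
The join $K*K$ is a simplicial complex with vertices $A_i,B_i$ in the first factor and $A_i',B_i'$ in the second. A set of vertices spans a simplex if and only if it has at most one element from each of the four sets $\{A_i\},\{A_i'\},\{B_i\},\{B_i'\}$. The subcomplex $J$ consists of the simplices that in addition contain no pair $A_i,A_i'$ and no pair $B_i,B_i'$. These conditions concern the $A$-vertices and the $B$-vertices separately, so $J=C_A*C_B$, where $C_A$ is the graph with edges $A_iA_j'$, $i\ne j$, and $C_B$ the graph with edges $B_iB_j'$, $i\ne j$. As in Example~\ref{ex:tripod}, $C_A$ is the hexagon $A_1A_2'A_3A_1'A_2A_3'$, on which the swap is antipodal, and the same holds for $C_B$ after renaming. Under $S^1*S^1\cong S^3$, $sx\oplus s'y\mapsto(\sqrt s\,x,\sqrt{s'}\,y)$, the join of the two antipodal maps is the antipodal map.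
\end{proof}

\subsection*{Pairs of points in a contractible $3$-manifold}

Let $\mathcal E=\{(u,u')\in N\times N: u\ne u'\}$, with the free involution $(u,u')\mapsto(u',u)$. If $N=\mathbb R^3$, an equivariant map $S^3\to\mathcal E$ composed with $(u,u')\mapsto(u-u')/|u-u'|$ would be an odd map $S^3\to S^2$, which the Borsuk--Ulam theorem forbids. A contractible manifold has no subtraction, so we run the cohomological proof of that theorem directly on $\mathcal E$.

Recall that a connected double cover $\mathcal E\to\overline{\mathcal E}$ has a class $\omega\in H^1(\overline{\mathcal E};\mathbb F_2)$, which takes the value $1$ on a loop exactly when the loop does not lift to a loop, and a Gysin exact sequence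
\[
\cdots\to H^k(\mathcal E;\mathbb F_2)\to H^k(\overline{\mathcal E};\mathbb F_2)\xrightarrow{\ \cup\,\omega\ }H^{k+1}(\overline{\mathcal E};\mathbb F_2)\to\cdots .
\]

\begin{lemma}\label{lem:noequivariant}
Let $N$ be a contractible $3$-manifold without boundary. There is no continuous map $g:S^3\to\mathcal E$ that takes the antipodal map to the involution of $\mathcal E$.
\end{lemma}

\begin{proof}
All coefficients are in $\mathbb F_2$. By the Fadell--Neuwirth theorem the projection $\mathcal E\to N$ to the first factor is a fiber bundle with fiber $N-\{u_0\}$. The base is contractible, so the inclusion of the fiber is a weak homotopy equivalence and induces an isomorphism in homology. Since $N$ is contractible, the long exact sequence of the pair and excision give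
\[
\tilde H_k(N-\{u_0\})\cong H_{k+1}(N,N-\{u_0\})\cong H_{k+1}(\mathbb R^3,\mathbb R^3-\{0\}),
\]
which vanishes for $k\ne2$. So $\mathcal E$ is connected and $H^k(\mathcal E)=0$ for $k\ge3$. Let $\overline{\mathcal E}$ be the quotient of $\mathcal E$ by the involution. By the Gysin sequence, $\cup\,\omega:H^k(\overline{\mathcal E})\to H^{k+1}(\overline{\mathcal E})$ is injective for $k\ge3$. Composing four of these maps embeds $H^3(\overline{\mathcal E})$ in $H^7(\overline{\mathcal E})$, which is zero because $\overline{\mathcal E}$ is a $6$-manifold. Hence $\omega^3=0$.

Suppose that $g$ exists. It induces $\bar g:\mathbb{RP}^3\to\overline{\mathcal E}$. The generator of $\pi_1(\mathbb{RP}^3)$ lifts to a path from some $\xi$ to $-\xi$ in $S^3$, and $g$ sends this to a path between the two distinct points of a fiber of $\mathcal E\to\overline{\mathcal E}$. So $\bar g^*\omega$ is the generator $t$ of $H^*(\mathbb{RP}^3)=\mathbb F_2[t]/(t^4)$, and $\bar g^*(\omega^3)=t^3\ne0$, a contradiction.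
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:fibers}]
Suppose that for some $R>0$ we have $f(p)\ne f(q)$ whenever $d(p,q)\ge R$. Take $\varphi$ and $T$ as in Lemma~\ref{lem:cone}, and define
\[
g:J\to N\times N,\qquad sx\oplus s'y\mapsto\big(f\varphi(x,sT),\,f\varphi(y,s'T)\big).
\]
This is well defined because $\varphi(x,0)=y_0$ for all $x$. It is continuous because $J$ is a quotient of the compact space of triples $(x,y,s)$ with $x,y$ in disjoint simplices, on which the formula is continuous. By \eqref{eq:diverge} it takes values in $\mathcal E$, and it takes the swap to the involution of $\mathcal E$. By Lemma~\ref{lem:join} this contradicts Lemma~\ref{lem:noequivariant}.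
\end{proof}

\begin{remark}\label{rem:hypotheses}
The hypothesis $m\ge6$ is used only to find $K$ in $L$. For $m=5$ the proposition fails: the inclusion $Y_5\subset Z^\circ$ of Proposition~\ref{prop:five} lifts to an injective map from $\tilde Y_5$ to the universal cover of $Z^\circ$, a contractible $3$-manifold without boundary. The hypotheses on $N$ are used only in Lemma~\ref{lem:noequivariant}, which fails in dimension four: for $N=\mathbb R^4$ the map $\xi\mapsto(\xi,-\xi)$ is equivariant.
\end{remark}

\section{From the obstruction to the groups}\label{sec:groups}

To apply Proposition~\ref{prop:fibers} we need a $3$-manifold with contractible universal cover. A $3$-manifold with a given fundamental group need not be aspherical: $\mathbb Z$ is the fundamental group of $S^2\times S^1$. But $\mathbb Z$ is also the fundamental group of the solid torus, and an exchange of this kind is possible for all the groups that concern us. We use three theorems on $3$-manifolds.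
\begin{itemize}
\item \emph{Scott's compact core theorem:} a connected $3$-manifold with finitely generated fundamental group contains a compact connected $3$-dimensional submanifold whose inclusion induces an isomorphism of fundamental groups.
\item \emph{Prime decomposition} (Kneser--Milnor; see \cite[Ch.~3]{He}): a compact connected orientable $3$-manifold is a connected sum of finitely many manifolds, each of which is $S^2\times S^1$ or \emph{irreducible}, meaning that every embedded (piecewise linear) $2$-sphere bounds a ball.
\item \emph{The sphere theorem:} an orientable $3$-manifold with $\pi_2\ne0$ contains an embedded $2$-sphere that is not null-homotopic. In particular an orientable irreducible $3$-manifold has $\pi_2=0$.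
\end{itemize}

\begin{lemma}\label{lem:aspherical}
Let $H$ be a nontrivial, finitely generated, torsion-free group with $\operatorname{cd}H\le2$, and suppose that $H\cong\pi_1(N_0)$ for an orientable $3$-manifold $N_0$. Then $H\cong\pi_1(M_c)$ for a compact aspherical $3$-manifold $M_c$ with nonempty boundary.
\end{lemma}

\begin{proof}
The compact core theorem, applied to the interior of $N_0$, gives a compact connected orientable $3$-manifold with fundamental group $H$. Cap off its boundary spheres with balls, which does not change the fundamental group, and write the result as $N_1\#\cdots\#N_k$ as above. Then $H\cong\pi_1(N_1)*\cdots*\pi_1(N_k)$. Discard the simply connected summands; since $H\ne1$, at least one summand remains.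

Let $N_i$ be a remaining irreducible summand. Its fundamental group is a nontrivial subgroup of the torsion-free group $H$, so it is infinite, and the universal cover $\tilde N_i$ is noncompact. Hence $H_k(\tilde N_i;\mathbb Z)=0$ for $k\ge3$. Also $\pi_1(\tilde N_i)=1$ and $H_2(\tilde N_i;\mathbb Z)=\pi_2(N_i)=0$. By the theorems of Hurewicz and Whitehead $\tilde N_i$ is contractible, so $N_i$ is aspherical. If $N_i$ were closed, then $H_3(\pi_1(N_i);\mathbb Z)=H_3(N_i;\mathbb Z)=\mathbb Z$, contradicting $\operatorname{cd}\pi_1(N_i)\le\operatorname{cd}H\le2$. So $\partial N_i\ne\emptyset$.

Replace each summand $S^2\times S^1$ by a solid torus. Now all pieces are compact and aspherical with nonempty boundary, so we can form their boundary connected sum $M_c$, gluing along disks in the boundaries. It is homotopy equivalent to the wedge of the pieces, which is aspherical with fundamental group $H$.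
\end{proof}

The bound on $\operatorname{cd}H$ is what allows gluing along disks rather than along spheres; the sphere in a connected sum of two manifolds that are not simply connected is not null-homotopic. Torsion-freeness excludes summands such as $\mathbb{RP}^3$.

\begin{theorem}\label{thm:finiteindex}
For $m\ge6$, no finite-index subgroup of $B_3(\Theta_m)$ is a $3$-manifold group; in particular $B_3(\Theta_m)$ is not.
\end{theorem}

\begin{proof}
Suppose that a finite-index subgroup of $\pi_1(Y_m)$ is the fundamental group of a $3$-manifold. Passing to the orientation cover if necessary, we find a finite-index subgroup $H$ that is the fundamental group of an orientable $3$-manifold. It is finitely generated and torsion-free with $\operatorname{cd}H\le2$ by Proposition~\ref{prop:cat}. It acts cocompactly on $\tilde Y_m$, which is unbounded, so $H\ne1$. Let $M'$ be the interior of the manifold $M_c$ from Lemma~\ref{lem:aspherical}. Its universal cover $N$ is a contractible $3$-manifold without boundary. Both $\tilde Y_m/H$ and $M'$ are aspherical with fundamental group $H$, so there is a map $\tilde Y_m/H\to M'$ inducing the identity of $H$. It lifts to an $H$-equivariant continuous map $f:\tilde Y_m\to N$.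

We show that the fibers of $f$ are uniformly bounded. Let $\Omega\subset\tilde Y_m$ be compact with $H\Omega=\tilde Y_m$. The deck group $H$ acts properly discontinuously on $N$, so the set $\Phi$ of $h\in H$ with $f(\Omega)\cap hf(\Omega)\ne\emptyset$ is finite. Let $f(p)=f(q)$. After translating both points by an element of $H$ we may assume that $p\in\Omega$. Choose $h$ with $q\in h\Omega$. Then $f(p)=f(q)$ lies in $f(\Omega)\cap hf(\Omega)$, so $h\in\Phi$, and $d(p,q)$ is at most the diameter of the compact set $\Omega\cup\Phi\Omega$. This contradicts Proposition~\ref{prop:fibers}.
\end{proof}

Proposition~\ref{prop:fibers} does not ask for equivariance, and this yields a stronger statement. A \emph{quasi-isometry} is a map $\psi:X\to X'$ of metric spaces with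
\[
\lambda^{-1}d(p,q)-c\le d(\psi(p),\psi(q))\le\lambda\,d(p,q)+c
\]
for some $\lambda\ge1$, $c\ge0$, whose image meets every ball of radius $c$. Finitely generated groups are given word metrics. A group that acts properly and cocompactly by isometries on a proper geodesic space is quasi-isometric to that space, and a finite-index subgroup is quasi-isometric to the whole group. So the next theorem contains Theorem~\ref{thm:finiteindex}. Its proof, however, has to recover torsion-freeness and the bound on the cohomological dimension from the quasi-isometry type, and for this it uses deeper results that Theorem~\ref{thm:main} does not need.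

\begin{theorem}\label{thm:qi}
For $m\ge6$, the group $B_3(\Theta_m)$ is not quasi-isometric to any finitely generated $3$-manifold group.
\end{theorem}

\begin{proof}
Let $G=\pi_1(Y_m)$, and suppose that $H$ is a finitely generated $3$-manifold group quasi-isometric to $G$. Hyperbolicity is a quasi-isometry invariant, so $H$ is hyperbolic, and it is infinite. We may replace $H$ by a finite-index subgroup at any time.

\emph{Reduction to Lemma~\ref{lem:aspherical}.} Passing to index at most $2$, we may assume that $H$ is the fundamental group of an orientable $3$-manifold, and by the compact core theorem of a compact orientable one. Then $H$ is residually finite, by Hempel's theorem together with geometrization. A hyperbolic group has finitely many conjugacy classes of finite subgroups, so there are nontrivial elements $g_1,\dots,g_r$ that represent all conjugacy classes of nontrivial torsion elements. A finite-index normal subgroup that misses $g_1,\dots,g_r$ misses their conjugates, so it is torsion-free. Replace $H$ by it; it is again the fundamental group of an orientable $3$-manifold. For a torsion-free hyperbolic group, the cohomological dimension is the topological dimension of the Gromov boundary plus one \cite{BM}, and quasi-isometric hyperbolic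 groups have homeomorphic boundaries. So $\operatorname{cd}H=\operatorname{cd}G\le2$, and Lemma~\ref{lem:aspherical} gives a compact aspherical $M_c$ with $\pi_1(M_c)=H$.

\emph{Uniform contractibility.} Triangulate $M_c$, make each simplex a regular Euclidean simplex, and lift the length metric to the universal cover $\tilde M_c$. This is a contractible proper geodesic space on which $H$ acts properly and cocompactly, so it is quasi-isometric to $H$, to $G$ and to $\tilde Y_m$. For every $r$ there is $r'$ such that every loop in a ball of radius $r$ bounds a singular disk of diameter at most $r'$. Indeed, let $\Omega$ be compact with $H\Omega=\tilde M_c$ and let $\Omega_r$ be its closed $r$-neighborhood, which is compact. A contraction of $\tilde M_c$ moves $\Omega_r$ to a point within a compact set; let $r'$ be its diameter. Every ball of radius $r$ is a translate of a subset of $\Omega_r$.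

\emph{A continuous map.} Let $\psi:\tilde Y_m\to\tilde M_c$ be a quasi-isometry with constants $\lambda,c$. Put $f=\psi$ on vertices. Adjacent vertices have images at distance at most some $r_0$; map each edge to a geodesic between the images of its endpoints. The boundary of each hexagon then maps to a loop in a ball of radius $6r_0$; extend $f$ over the hexagon by a disk of diameter at most the corresponding $r'$. The map $f$ is continuous, and every closed hexagon has image of diameter at most $r'$. If $f(p)=f(q)$, let $p_0,q_0$ be vertices of hexagons containing $p,q$. Then $d(\psi(p_0),\psi(q_0))\le2r'$, so $d(p_0,q_0)\le\lambda(2r'+c)$, and $d(p,q)$ is bounded by a constant. Attaching the open collar $\partial\tilde M_c\times[0,1)$ to $\tilde M_c$ gives a contractible $3$-manifold $N$ without boundary, and $f:\tilde Y_m\to N$ contradicts Proposition~\ref{prop:fibers}.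
\end{proof}

\section{Proofs of the main theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By (K1), $\Gamma$ is a tree, a sun graph, a rose graph, or a pulsar graph. In the first three cases $B_3(\Gamma)$ is free by (K2) and finitely generated, so it is a $3$-manifold group by (M3). A pulsar graph built on $\Theta_2$ is a circle with segments attached, hence a sun graph. Let $\Gamma$ be a pulsar graph built on $\Theta_m$ with $m\ge3$, so that $B_3(\Gamma)\cong B_3(\Theta_m)*\mathbb F$ by (K3). The group $B_3(\Theta_m)\cong\pi_1(Y_m)$ is a $3$-manifold group for $m=3,4$ by Proposition~\ref{prop:small} with (M3) and (M4), and for $m=5$ by Proposition~\ref{prop:five}. In these cases $B_3(\Gamma)$ is a $3$-manifold group by (M2) and (M3). If $m\ge6$, then $B_3(\Gamma)$ contains $B_3(\Theta_m)$, which is not a $3$-manifold group by Theorem~\ref{thm:finiteindex}, so $B_3(\Gamma)$ is not one by (M1). Finally, attaching segments does not change the homotopy type, so $b_1(\Gamma)=b_1(\Theta_m)=m-1$.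
\end{proof}

One ingredient of Theorem~\ref{thm:sharp} is still missing.

\begin{proposition}\label{prop:four}
For every $m\ge3$ there is a compact $4$-manifold with boundary that is homotopy equivalent to $Y_m$.
\end{proposition}

\begin{proof}
Thicken the $1$-skeleton of $Y_m$ to an orientable $4$-dimensional handlebody $V$, with a $0$-handle for each vertex and a $1$-handle for each edge. By general position a loop in $V$ can be pushed off the $1$-skeleton, since $1+1<4$, and the complement of the $1$-skeleton deformation retracts onto $\partial V$. So the attaching loops of the hexagons are homotopic in $V$ to loops in $\partial V$. By general position in the $3$-manifold $\partial V$, where $1+1<3$, these can be made embedded and pairwise disjoint. Their normal bundles are trivial because $\partial V$ is orientable. Attach a $2$-handle $D^2\times D^2$ along each circle, with any framing. The result deformation retracts onto $V$ with the cores of the handles attached, and this is homotopy equivalent to $Y_m$ because homotopic attaching maps give homotopy equivalent spaces.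
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Throughout, $B_3(\Theta_m)\cong\pi_1(Y_m)$ by Proposition~\ref{prop:model}. Parts (1) and (2) are Proposition~\ref{prop:small}. Part (3) follows from Propositions~\ref{prop:five} and~\ref{prop:hyperbolic} and Lemma~\ref{lem:notsurface}.

The first statement of (4) is Theorem~\ref{thm:qi}. For the second, let $\Gamma$ be a pulsar graph built on $\Theta_m$ with $m\ge6$, and regard $B_3(\Theta_m)$ as a subgroup of $B_3(\Gamma)$ by (K3). If a finite-index subgroup $H\le B_3(\Gamma)$ were a $3$-manifold group, then $H\cap B_3(\Theta_m)$ would be a $3$-manifold group by (M1), of finite index in $B_3(\Theta_m)$, contradicting Theorem~\ref{thm:finiteindex}. The third statement is Proposition~\ref{prop:four}, since $Y_m$ is aspherical.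

It remains to find the minimal dimensions. A connected manifold of dimension at most $1$ has fundamental group trivial or $\mathbb Z$, and $B_3(\Theta_m)$ is neither for $m\ge3$, since it contains $B_3(\Theta_3)\cong\mathbb F_3$ by Lemma~\ref{lem:convex}. For $m=3$ a disk with three holes and for $m=4$ the surface $\Sigma_3$ are aspherical $2$-manifolds with the right group, so the minimum is $2$. For $m=5$ the manifold $M$ is aspherical, being homotopy equivalent to $Z^\circ$, and dimension $2$ is excluded by (3), so the minimum is $3$. For $m\ge6$ dimensions at most $3$ are excluded by (M4) and Theorem~\ref{thm:finiteindex}, and dimension $4$ is realized by (4).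
\end{proof}

\begin{thebibliography}{9}

\bibitem{BM} Bestvina and Mess, J. AMS (1991).

\bibitem{BH} Bridson and Haefliger, \emph{Metric Spaces of Non-positive Curvature}.

\bibitem{He} Hempel, \emph{$3$-Manifolds}.

\bibitem{JV} Saumya Jain and Huong Vo, \emph{Manifold models for hyperbolic graph braid groups on three strands}, arXiv:2603.07807 (2026).

\end{thebibliography}
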